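\title{Algebraic hyperbolicity of very general sextic surfaces in $\mathbb{P}(1,1,1,2)$}

\begin{abstract}
We prove that a very general surface of degree $6$ in the weighted projective space $\mathbb{P}(1,1,1,2)$ is algebraically hyperbolic. Equivalently, for a very general pair consisting of a sextic threefold $X\subset\mathbb{P}(1,1,1,2,3)$ and a surface $S\in|\mathcal{O}_X(3)|$, the surface $S$ is algebraically hyperbolic. A deformation argument bounds the normal sheaf of a curve on the surface from below, except when the curve carries a distinguished family of lines in $\mathbb{P}^2$. In that case the curve is a section of a family of curves of genus at least $2$, and an inequality for sections of fibered surfaces bounds its degree by its genus. We also determine for which $(m,w)$ a very general surface of degree $mw$ in $\mathbb{P}(1,1,1,w)$ is algebraically hyperbolic.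
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

We work over $\mathbb{C}$. For an integral curve $C$ let $\overline{C}$ be its normalization; the genus $g(\overline{C})$ is the \emph{geometric genus} of $C$. A projective variety $V$ is \emph{algebraically hyperbolic} if there are an ample divisor $H$ on $V$ and a real number $\varepsilon>0$ such that
\[
2g(\overline{C})-2\ \geq\ \varepsilon\,\deg_C(H)\qquad\text{for every integral curve } C\subset V .
\]
The choice of $H$ only affects $\varepsilon$: if $H'$ is another ample divisor, then $nH-H'$ is ample for large $n$, so $\deg_C(H')\le n\deg_C(H)$ for all $C$. The condition forbids curves of geometric genus $0$ or $1$, and it bounds the degree of a curve linearly by its geometric genus.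

On a smooth surface $S$ the left side splits into two terms. Let $u\colon Y\to S$ be the normalization of an integral curve $C$, of genus $g$, and let $N_u=\operatorname{coker}(T_Y\to u^*T_S)$ be the normal sheaf, a coherent sheaf of rank one on $Y$. The map $T_Y\to u^*T_S$ is injective, so taking degrees gives
\begin{equation}\label{eq:adj}
2g-2=K_S\cdot C+\deg N_u .
\end{equation}
Hyperbolicity thus asks that the negativity of normal sheaves never use up the positivity of $K_S$. In a sequence of families of surfaces with growing canonical class, the delicate family is the first one in which $K_S$ is ample.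

Let $X$ be a hypersurface of degree $6$ in $\mathbb{P}(1,1,1,2,3)=\operatorname{Proj}\mathbb{C}[s_1,s_2,s_3,t_1,t_2]$, where $\deg s_i=1$, $\deg t_1=2$, $\deg t_2=3$. These are the Fano threefolds of type 1-11, which have Picard number one. For an integer $a\ge1$ let $S\in|\mathcal{O}_X(a)|$. We let both $X$ and $S$ vary and take the pair $(X,S)$ \emph{very general}, that is, outside a countable union of proper closed subsets of the parameter space of pairs; \emph{general} means outside one proper closed subset. Since $K_X=\mathcal{O}_X(6-8)=\mathcal{O}_X(-2)$, adjunction gives $K_S=\mathcal{O}_S(a-2)$, and $a=3$ is the first case with $K_S$ ample. It is known that $S$ is algebraically hyperbolic for every $a\ge4$, and $a=3$ is the remaining case. The problem, which comes from Seo's paper \cite{Seo}, is to decide whether $S$ is algebraically hyperbolic for $a=3$. For $a=3$ the equation of $S$ in $X$ eliminates $t_2$, and $S$ becomes a very general sextic in $\mathbb{P}(1,1,1,2)$ (Lemma~\ref{lem:reduction}). The answer is yes.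

\begin{theorem}\label{thm:main}
Let $S$ be a very general sextic surface in $\mathbb{P}(1,1,1,2)$ and $H=\mathcal{O}_S(1)$. There is $\varepsilon=\varepsilon(S)>0$ with $2g(\overline{C})-2\ge\varepsilon\,C\cdot H$ for every integral curve $C\subset S$. Hence for a very general pair $(X,S)$ with $S\in|\mathcal{O}_X(3)|$, the surface $S$ is algebraically hyperbolic.
\end{theorem}

Together with the known case $a\ge4$ this completes the picture for these threefolds.

\begin{theorem}\label{thm:fano}
For a very general pair $(X,S)$ with $S\in|\mathcal{O}_X(a)|$, the surface $S$ is algebraically hyperbolic if and only if $a\ge3$.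
\end{theorem}

The sextics of Theorem~\ref{thm:main} belong to a family indexed by two integers, which the method treats uniformly.

\begin{theorem}\label{thm:w}
Let $m\ge2$, $w\ge1$, let $S$ be a very general surface of degree $mw$ in $\mathbb{P}(1,1,1,w)$, and put $H=\mathcal{O}_S(1)$ and $k=(m-1)w-3$.
\begin{enumerate}
\item[(a)] $S$ is algebraically hyperbolic if and only if $(m-1)w\ge4$ and $(m,w)\ne(2,4)$.
\item[(b)] If $k\ge2$, then $2g(\overline{C})-2\ge(k-1)\,C\cdot H$ for every integral curve $C\subset S$.
\item[(c)] Let $(m,w)=(2,4)$, so that $S$ is a double plane branched along an octic. There is $\varepsilon>0$ such that $2g(\overline{C})-2\ge\varepsilon\,C\cdot H$ for all integral curves $C\subset S$ except finitely many curves of geometric genus $1$. These exist and lie over bitangents of the branch octic.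
\end{enumerate}
\end{theorem}

\subsection{Which answer to expect}

A surface $S$ as in Theorem~\ref{thm:w} is a cover $\pi\colon S\to\mathbb{P}^2$ of degree $m$ with $K_S=kH$. The borderline value $k=1$ occurs for $(m,w)=(5,1)$, $(3,2)$ and $(2,4)$: quintics in $\mathbb{P}^3$, our sextics, and double planes branched along octics. The first curves to test are the preimages $S_\ell=\pi^{-1}(\ell)$ of lines. For $k=1$ they have arithmetic genus $m+1$. Lines depend on two parameters and a node costs one, so one expects at most two nodes and geometric genus at least $m-1$. For $m=2$ this is $1$, and the preimages of bitangents destroy hyperbolicity. For $m=3$ it is $2$, which suggests a positive answer for the sextic. Section~\ref{sec:lines} makes this count rigorous. It tests only one family of curves; the work lies in showing that this family controls all the others.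

\subsection{The idea of the proof}\label{sub:idea}

Let $S$ be a very general sextic, $u\colon Y\to S$ the normalization of a curve $C$, of genus $g$, and $h=C\cdot H$. By \eqref{eq:adj} we have $2g-2=h+\deg N_u$, and we need $\deg N_u\ge-(1-\varepsilon)h$.

Since $S$ is very general, $C$ follows every first-order deformation of $S$. This yields (Section~\ref{sec:normal}) either $\deg N_u\ge-h/2$, which suffices, or a morphism $\psi$ from $Y$ to the dual plane, of some degree $e\ge0$, such that the line $\psi(y)$ passes through $\pi u(y)$ and $\deg N_u\ge-h+e$. In the second case we only learn that $2g-2\ge e$. The degree $h$ has disappeared, but the family of lines is now controlled by the genus.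

To recover $h$, look first at the smallest case. Suppose that $\psi$ is constant, equal to a line $\ell$ with $S_\ell$ smooth, and let $u\colon Y\to S_\ell$ be any nonconstant map, with $h=\deg u^*H$. Adjunction gives $\omega_{S_\ell}=\mathcal{O}_{S_\ell}(2H)$, so the Riemann--Hurwitz formula gives
\[
2h=\deg u^*\omega_{S_\ell}\le 2g-2 .
\]
Restate this on the surface $\Sigma=S_\ell\times Y$, fibered over $Y$: the graph $\sigma$ of $u$ is a section, $\omega_{\Sigma/Y}$ is the pullback of $\omega_{S_\ell}$, and the inequality reads $\omega_{\Sigma/Y}\cdot\sigma\le2g-2$. The genus of the fiber matters here. If it were $1$, then $\omega_{\Sigma/Y}$ would be trivial and would not see $h$, and no bound can hold, since an elliptic curve has self-maps of arbitrarily large degree.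

When $\psi$ moves, the curves $S_{\psi(y)}$ form a family $F_0\colon\Sigma_0\to Y$, and $y\mapsto u(y)\in S_{\psi(y)}$ is a section $\sigma$. Section~\ref{sec:sections} proves a substitute for Riemann--Hurwitz on a nonconstant family; for fibers of genus $4$ it reads $\omega\cdot\sigma\le48\deg F_{0*}\omega+74(2g-2)$, where $\omega$ is the relative dualizing sheaf. We shall compute $\omega\cdot\sigma=2h+e$ and $\deg F_{0*}\omega=7e$. If $\Sigma_0$ is smooth, this and $e\le2g-2$ give $2h\le409(2g-2)$. Two difficulties remain: $\Sigma_0$ can be singular (Section~\ref{sec:singular}), and all the curves $S_{\psi(y)}$ can be singular (Section~\ref{sub:inside}).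

\section{Surfaces in $\mathbb{P}(1,1,1,w)$}\label{sec:setup}

Fix $w\ge1$, $m\ge2$ and put $d=mw$, $k=(m-1)w-3$. Let $R=\mathbb{C}[s_1,s_2,s_3,t]$ with $\deg s_i=1$, $\deg t=w$, let $R_j$ be its part of degree $j$, and let $U=\langle s_1,s_2,s_3\rangle=H^0(\mathbb{P}^2,\mathcal{O}(1))$. Put $P=\operatorname{Proj}R=\mathbb{P}(1,1,1,w)$ and $P^\circ=P\setminus\{[0:0:0:1]\}$. The projection $P^\circ\to\mathbb{P}^2$, $[s:t]\mapsto[s]$, identifies $P^\circ$ with the total space of $\mathcal{O}_{\mathbb{P}^2}(w)$, with fiber coordinate $t$. So $P^\circ$ is smooth, $\mathcal{O}_{P^\circ}(j)$ is the pullback of $\mathcal{O}_{\mathbb{P}^2}(j)$, and $K_{P^\circ}=\mathcal{O}(-3-w)$.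

Let $B\subset R_d$ be the open set of forms $f$ whose coefficient of $t^m$ is nonzero and for which $S_f=\{f=0\}$ is smooth. The first condition says that $S_f\subset P^\circ$. The set $B$ contains $f=t^m-b(s)$ for every smooth plane curve $\{b=0\}$ of degree $d$: where $t\ne0$ we have $\partial f/\partial t\ne0$, and where $t=0$ we have $b=0$ and $db\ne0$.

\begin{lemma}\label{lem:basic}
Let $f\in B$, $S=S_f$, let $\pi\colon S\to\mathbb{P}^2$ be the projection and $H=\mathcal{O}_S(1)=\pi^*\mathcal{O}(1)$. Then $\pi$ is finite and flat of degree $m$, $S$ is connected, $H^1(\mathcal{O}_S)=0$, $H$ is ample, $H^2=m$ and $K_S=kH$.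
\end{lemma}

\begin{proof}
Up to a scalar $f$ is monic of degree $m$ in the fiber coordinate $t$, so $\pi$ is finite and $\pi_*\mathcal{O}_S=\bigoplus_{i=0}^{m-1}\mathcal{O}(-iw)\,t^i$ is locally free of rank $m$. Hence $h^0(\mathcal{O}_S)=1$ and $h^1(\mathcal{O}_S)=0$. The pullback of an ample bundle under a finite map is ample, and $H^2=\deg\pi$. Adjunction in $P^\circ$ gives $K_S=(mw-3-w)H$.
\end{proof}

Let $\check{\mathbb{P}}^2=\mathbb{P}(U)$ be the dual plane: a point is a one-dimensional subspace of $U$, or the line $\ell\subset\mathbb{P}^2$ that it defines. The scheme-theoretic preimage $S_\ell=\pi^{-1}(\ell)$ is a member of $|H|$, and adjunction gives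
\begin{equation}\label{eq:line}
\omega_{S_\ell}=\mathcal{O}_{S_\ell}\bigl((k+1)H\bigr),\qquad 2p_a(S_\ell)-2=(k+1)m .
\end{equation}
For $m=2$ and $f=t^2+a_wt+a_{2w}$, the substitution $t\mapsto t-a_w/2$ turns the equation into $t^2=b$ with $b=a_w^2/4-a_{2w}$; the plane curve $\{b=0\}$ is the branch curve of $\pi$. The map $f\mapsto b$ is surjective, so $b$ is general when $f$ is.

We now pass from the threefold $X$ to weighted projective $3$-spaces. Members of $|\mathcal{O}_X(a)|$ are cut out by forms of degree $a$.

\begin{lemma}\label{lem:reduction}
Let $a\in\{1,2,3\}$ and let $P_1=\mathbb{P}(1,1,2,3)$, $P_2=\mathbb{P}(1,1,1,3)$, $P_3=\mathbb{P}(1,1,1,2)$. If a property of surfaces holds for very general sextics in $P_a$, then it holds for $S$ when the pair $(X,S)$ with $S\in|\mathcal{O}_X(a)|$ is very general.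
\end{lemma}

\begin{proof}
Let $z$ be the variable $s_3$, $t_1$ or $t_2$ of degree $a$. A general form of degree $a$ contains $z$, so up to a scalar it is $z-f_a$ with $f_a$ a form in the other four variables. The hypersurface $\{z=f_a\}$ is isomorphic to $P_a$, and if $X=\{\Phi=0\}$, then $S$ is the sextic $\Phi|_{z=f_a}=0$ in $P_a$. The morphism $(\Phi,f_a)\mapsto\Phi|_{z=f_a}$ from an affine space to the space of sextic forms on $P_a$ is surjective: a sextic $f$ on $P_a$ is the image of $(f,f_a)$. Hence the preimage of a proper closed subset is a proper closed subset.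
\end{proof}

\section{Preimages of lines}\label{sec:lines}

We bound the geometric genus of \emph{all} curves $S_\ell$ on a general surface, for the two pairs $(m,w)=(2,4)$ and $(3,2)$. Scaling $f$ does not change $S_f$, so we take $f$ in the affine space $R_d^1\subset R_d$ of forms monic in $t$. Let $W$ be the affine space of forms
\[
f_0=t^m+a_wt^{m-1}+\dots+a_{mw},\qquad a_i\in\mathbb{C}[x,y]\text{ of degree } i,
\]
and let $\Gamma(f_0)=\{f_0=0\}\subset\mathbb{P}(1,1,w)$. Coordinates $x,y$ on a line $\ell$ turn $f\in R^1_d$ into a form $f|_\ell\in W$ with $S_\ell\cong\Gamma(f|_\ell)$.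

\begin{lemma}\label{lem:count}
Let $W'\subset W$ be a subset that is invariant under linear changes of $x,y$ and whose closure has codimension at least $c$. For general $f\in R^1_d$, no line $\ell$ has $f|_\ell\in W'$ if $c=3$, and only finitely many do if $c=2$.
\end{lemma}

\begin{proof}
The dual plane is covered by three charts $\mathbb{A}^2$; by symmetry consider the lines $s_3=\alpha s_1+\beta s_2$, with coordinates $x=s_1$, $y=s_2$. The set $I$ of $(f,\alpha,\beta)$ with $f(x,y,\alpha x+\beta y,t)\in\overline{W'}$ is closed in $R^1_d\times\mathbb{A}^2$. For fixed $(\alpha,\beta)$ the restriction $R^1_d\to W$ is a surjective affine-linear map, so the fiber of $I$ over $(\alpha,\beta)$ has codimension at least $c$. Thus $\dim I\le\dim R_d^1+2-c$, and the general fiber of $I\to R_d^1$ is empty if $c=3$ and finite if $c=2$.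
\end{proof}

For double planes everything can be read off from a binary form. A \emph{bitangent} of a smooth plane curve is a line tangent to it at two distinct points. By Pl\"ucker's formula a general plane curve of degree $n$ has $\frac12n(n-2)(n-3)(n+3)$ bitangents.

\begin{lemma}\label{lem:octic}
Let $(m,w)=(2,4)$ and let $f$ be general. Then every $S_\ell$ is integral of geometric genus at least $1$. The genus equals $1$ for finitely many lines; these are exactly the bitangents of the branch octic, and they exist.
\end{lemma}

\begin{proof}
The map $W\to\mathbb{C}[x,y]_8$, $t^2+a_4t+a_8\mapsto b=a_4^2/4-a_8$, is surjective with all fibers $\mathbb{A}^5$, so it suffices to count codimensions in the $9$-dimensional space of binary octics $b$. The curve $t^2=b$ is integral unless $b$ is a square. If $b$ is not a square, write $b=q^2b'$ with $b'$ squarefree of degree $2\gamma+2$. Setting $t=qt'$ shows that the normalization is the double cover $t'^2=b'$ of $\mathbb{P}^1$, branched at $2\gamma+2$ points, of genus $\gamma$. With subscripts denoting degrees, the relevant sets of octics have the following dimensions; we subtract $1$ for the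 scaling of the factors that leaves the product unchanged.
\[
\begin{array}{llll}
\text{not integral:} & b=q_4^2, & \dim\le5, & \text{codimension}\ge4;\\
\gamma=0: & b=q_3^2b_2, & \dim\le4+3-1=6, & \text{codimension}\ge3;\\
\gamma=1: & b=q_2^2b_4, & \dim\le3+5-1=7, & \text{codimension}\ge2;\\
\gamma=1,\ q_2\text{ a square:} & b=q_1^4b_4, & \dim\le2+5-1=6, & \text{codimension}\ge3.
\end{array}
\]
By Lemma~\ref{lem:count}, for general $f$ the first, second and fourth cases occur on no line, and the third occurs on finitely many. On such a line $q_2$ has two distinct roots, so the line is a bitangent. Conversely, on a bitangent the octic restricts to $q_2^2b_4$, so its squarefree part has degree at most $4$ and $\gamma\le1$, hence $\gamma=1$. There are $\frac12\cdot8\cdot6\cdot5\cdot11=1320$ bitangents.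
\end{proof}

For triple covers no such normal form is at hand. Instead we count parameters for the normalization of $\Gamma(f_0)$, as a cover of $\mathbb{P}^1$, and for the section $t$ on it.

\begin{lemma}\label{lem:sextic}
Let $(m,w)=(3,2)$ and let $f$ be general. Then every $S_\ell$ is integral of geometric genus at least $2$.
\end{lemma}

\begin{proof}
Here $W=\{t^3+a_2t^2+a_4t+a_6\}$ has dimension $3+5+7=15$. By Lemma~\ref{lem:count} it suffices to show that the forms $f_0$ for which $\Gamma(f_0)$ is not integral, or is integral of geometric genus $\gamma\le1$, lie in a constructible set of dimension at most $12$.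

The curve $\Gamma(f_0)$ is finite and flat over $\mathbb{P}^1$, so it is integral as soon as its generic fiber is. If it is not integral, $f_0$ is therefore reducible over $\mathbb{C}(x,y)$. By Gauss' lemma it factors into monic polynomials over $\mathbb{C}[x,y]$, and factors of a weighted homogeneous polynomial are weighted homogeneous. So $f_0=(t-b_2)(t^2+c_2t+c_4)$, and these forms are the image of an affine space of dimension $3+3+5=11$.

Now let $\Gamma(f_0)$ be integral with normalization $\widetilde{\Gamma}$ of genus $\gamma\le1$. Let $p\colon\widetilde{\Gamma}\to\mathbb{P}^1$ be the triple cover and $\tau=t|_{\widetilde{\Gamma}}\in H^0(p^*\mathcal{O}(2))$. Over the generic point of $\mathbb{P}^1$, $f_0$ is an irreducible cubic with root $\tau$ in a field extension of degree $3$. So $f_0$ is the characteristic polynomial of multiplication by $\tau$, viewed as a map $p_*\mathcal{O}\to p_*\mathcal{O}\otimes\mathcal{O}(2)$, and $f_0$ is determined by $(p,\tau)$. The triple covers of $\mathbb{P}^1$ by smooth connected curves of genus $\gamma$ form a Deligne--Mumford stack of finite type. By Riemann--Hurwitz the branch divisor has degree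 $2\gamma-2+6=2\gamma+4$, and only finitely many covers have a given branch divisor, so the stack has dimension at most $2\gamma+4$. Since $\deg p^*\mathcal{O}(2)=6>2\gamma-2$, we have $H^1(p^*\mathcal{O}(2))=0$, and over an \'etale atlas of finite type the pairs $(p,\tau)$ form a vector bundle of rank $7-\gamma$. The characteristic polynomial is a morphism from this bundle to $W$. Its image is constructible of dimension at most $(2\gamma+4)+(7-\gamma)=11+\gamma\le12$.
\end{proof}

\begin{remark}
Generality cannot be dropped. The sextic $t^3=s_1^6+s_2^6+s_3^6$ is smooth, and over the line $s_2=\zeta s_3$ with $\zeta^6=-1$ it contains the rational curve $t=s_1^2$.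
\end{remark}

\section{The normal sheaf of a curve on a very general surface}\label{sec:normal}

In this section $m\ge2$ and $w\ge1$ are arbitrary.

\begin{proposition}\label{prop:normal}
Let $f\in B$ be very general, $C\subset S=S_f$ an integral curve, $u\colon Y\to S$ its normalization, $g$ the genus of $Y$, $\varphi=\pi\circ u\colon Y\to\mathbb{P}^2$, $L=\varphi^*\mathcal{O}(1)$ and $h=\deg L=C\cdot H$. Then at least one of the following holds:
\begin{enumerate}
\item[(A)] $2g-2\ge kh$;
\item[(B)] $2g-2\ge(k-\frac12)h$;
\item[(C)] there is a morphism $\psi\colon Y\to\check{\mathbb{P}}^2$ with $\varphi(y)\in\psi(y)$ for all $y\in Y$, and $2g-2\ge(k-1)h+e$, where $e=\deg\psi^*\mathcal{O}(1)\ge0$.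
\end{enumerate}
\end{proposition}

Let $N=N_u/\text{torsion}$, a line bundle on $Y$. Torsion has nonnegative degree, so \eqref{eq:adj} gives
\begin{equation}\label{eq:N}
2g-2\ \ge\ kh+\deg N ,
\end{equation}
and the three alternatives follow from $\deg N\ge0$, $\deg N\ge-h/2$ and $\deg N\ge-h+e$ respectively. A lower bound for $\deg N$ comes from a nonzero map to $N$ out of a bundle of known degree. The proof constructs such a map from first-order deformations of $(S,C)$, in three steps.

\subsection{Choice of $f$}

For $g\ge0$ and $h\ge1$ let $\mathcal{M}=\mathcal{M}_{g,h}$ parametrize pairs $(f,[u])$, where $f\in B$ and $u\colon Y\to S_f$ is a map from a smooth connected curve of genus $g$ with $\deg u^*\mathcal{O}(1)=h$ and without automorphisms (no automorphism $\iota\ne\mathrm{id}$ of $Y$ has $u\iota=u$). This is an open part of the relative space of stable maps to the universal surface over $B$. On it the moduli stack has trivial stabilizers, so $\mathcal{M}$ is a quasi-projective scheme with a universal family. The normalization of an integral curve is birational onto its image, hence a point of some $\mathcal{M}_{g,h}$.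

Let $G$ be the connected group of substitutions $s\mapsto\alpha s$, $t\mapsto ct+q(s)$ with $\alpha\in GL_3$, $c\ne0$, $q\in\operatorname{Sym}^wU$. It acts transitively on $P^\circ$, because $GL_3$ is transitive on $\mathbb{P}^2$ and the translations $t\mapsto t+q(s)$ are transitive on each fiber. It acts on $B$ by $f\mapsto f\circ\gamma^{-1}$ and on $\mathcal{M}$ by $(f,[u])\mapsto(f\circ\gamma^{-1},[\gamma\circ u])$, for $\gamma\in G$.

We need, at the given point of $\mathcal{M}$, a space of tangent vectors that surjects onto $T_fB=R_d$ and contains the directions of the $G$-orbit. As $\mathcal{M}$ may be singular or nonreduced, we stratify it. Put $\mathcal{M}^0=\mathcal{M}_{\mathrm{red}}$ and $\mathcal{M}^{j+1}=\operatorname{Sing}(\mathcal{M}^j)_{\mathrm{red}}$. The sequence terminates, and $\mathcal{M}$ is, as a set, the disjoint union of the smooth loci $\operatorname{Reg}(\mathcal{M}^j)$, which are $G$-stable because they are canonically defined. By generic smoothness, for each $(g,h,j)$ there is a proper closed subset of $B$ over whose complement $\operatorname{Reg}(\mathcal{M}^j)\to B$ is smooth. We take $f$ outside these countably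 many subsets; this is the meaning of ``very general'' in the proposition. Then $(f,[u])$ lies in a smooth $G$-stable stratum $\mathcal{N}$, and $T:=T_{(f,[u])}\mathcal{N}\to R_d$ is surjective.

\subsection{From deformations to a map onto $N$}

Let $N_{u,P}=\operatorname{coker}(T_Y\to u^*T_{P^\circ})$. Pulling back the sequence of vector bundles $0\to T_S\to T_{P^\circ}|_S\xrightarrow{df}\mathcal{O}_S(d)\to0$ and dividing by $T_Y$ gives
\begin{equation}\label{eq:normalseq}
0\to N_u\to N_{u,P}\xrightarrow{\ df\ }L^d\to0 .
\end{equation}
A tangent vector to $\mathcal{M}$ at $(f,[u])$ is a deformation $(Y_\delta,\ u_\delta\colon Y_\delta\to P^\circ,\ f+\delta f')$ over $\mathbb{C}[\delta]/(\delta^2)$ with $(f+\delta f')\circ u_\delta=0$. Over an affine open set $Y_i\subset Y$ the deformation $Y_\delta$ is trivial, and after a trivialization $u_\delta=u+\delta\xi_i$ with $\xi_i$ a section of $u^*T_{P^\circ}$ over $Y_i$. Two trivializations differ by a vector field on $Y$, so the $\xi_i$ differ on overlaps by sections of $T_Y$ and glue to $\nu\in H^0(N_{u,P})$. The coefficient of $\delta$ in $(f+\delta f')(u+\delta\xi_i)=0$ gives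
\begin{equation}\label{eq:firstorder}
df(\nu)+u^*f'=0 .
\end{equation}
So there are linear maps $T\to R_d$ and $T\to H^0(N_{u,P})$ related by \eqref{eq:firstorder}.

The induced map $T\otimes\mathcal{O}_Y\to N_{u,P}$ is surjective. Indeed, $T$ contains the tangent vectors to the $G$-orbit, for which $Y_\delta$ is trivial and $\nu$ is the image of a vector field on $P^\circ$ coming from the Lie algebra of $G$. These vector fields generate $T_{P^\circ}$ because $G$ is transitive. This is the only use of the group.

Let $\mathcal{K}$ be the kernel of $T\otimes\mathcal{O}_Y\to N_{u,P}\to L^d$. It is the preimage of $N_u$ under a surjection, so $\mathcal{K}\to N_u\to N$ is surjective. Put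
\[
M_d=\ker(R_d\otimes\mathcal{O}_Y\to L^d),\qquad T_0=\ker(T\to R_d).
\]
By \eqref{eq:firstorder}, $\mathcal{K}$ is also the preimage of $M_d$ under the surjection $T\otimes\mathcal{O}_Y\to R_d\otimes\mathcal{O}_Y$, so there is an exact sequence $0\to T_0\otimes\mathcal{O}_Y\to\mathcal{K}\to M_d\to0$. If $T_0\otimes\mathcal{O}_Y\to N$ is nonzero, which means that $C$ moves to first order inside the fixed surface $S$, then $N$ has a nonzero section, $\deg N\ge0$, and (A) holds. Otherwise $\mathcal{K}\to N$ factors through a surjection
\[
\mu\colon M_d\to N .
\]
Concretely, if $f'$ vanishes at $u(y)$, then $u(y)$ stays on the surface $f+\delta f'=0$, and $\mu(f')$ records how the deformed curve moves there in the direction normal to $C$ in $S$.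

\subsection{Testing $\mu$ on multiples of linear forms}

The bundle $M_d$ has large rank and is hard to use directly. Its simplest sections are products of a linear form vanishing at $\varphi(y)$ with an arbitrary form of degree $d-1$. So let
\[
M_1=\ker(U\otimes\mathcal{O}_Y\to L),
\]
a subbundle of $U\otimes\mathcal{O}_Y$ of rank $2$ and degree $-h$, and for $v\in R_{d-1}$ let $\mu_v\colon M_1\to N$, $\lambda\mapsto\mu(\lambda v)$. Let $r_0\in\{0,1,2\}$ be the dimension of the span of the $\mu_v$ in the stalk of $\mathcal{H}om(M_1,N)$ at the generic point, a $2$-dimensional vector space over $\mathbb{C}(Y)$.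

\emph{Case $r_0=0$.} All $\mu_v$ vanish, since $N$ is torsion free. So $\mu$ factors through $M_d/J$, where $J$ is the image of $M_1\otimes R_{d-1}$ in $R_d\otimes\mathcal{O}_Y$. We have
\[
R_d=\bigoplus_{i=0}^m\operatorname{Sym}^{d-iw}U\cdot t^i,\qquad R_{d-1}=\bigoplus_{i=0}^{m-1}\operatorname{Sym}^{d-1-iw}U\cdot t^i .
\]
For $j\ge1$, $M_1\cdot\operatorname{Sym}^{j-1}U=\ker(\operatorname{Sym}^jU\otimes\mathcal{O}_Y\to L^j)$: locally $U\otimes\mathcal{O}_Y=M_1\oplus\mathcal{O}s$ with $s$ mapping to a generator of $L$, and then $\operatorname{Sym}^jU\otimes\mathcal{O}_Y=M_1\cdot\operatorname{Sym}^{j-1}U\oplus\mathcal{O}s^j$. Hence $(R_d\otimes\mathcal{O}_Y)/J=\bigoplus_{i=0}^mL^{d-iw}\,t^i$. The map of this sum to $L^d$ is multiplication by $(u^*t)^i$ on the $i$-th summand, and it is the identity on the summand $i=0$. Its kernel $M_d/J$ therefore projects isomorphically onto $\bigoplus_{i=1}^mL^{d-iw}$. One of these line bundles, each of degree $(m-i)wh\ge0$, maps nontrivially to $N$. So $\deg N\ge0$ and (A) holds.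

\emph{Case $r_0=2$.} For suitable $v,v'$ the map $(\mu_v,\mu_{v'})\colon M_1\to N\oplus N$ is generically an isomorphism. Its determinant is a nonzero map $\det M_1\to N^2$, so $2\deg N\ge-h$ and (B) holds.

\emph{Case $r_0=1$.} The nonzero $\mu_v$ are proportional at the generic point, so they have the same kernel $\Lambda\subset M_1$, of rank one. The quotient $Q=M_1/\Lambda$ embeds in $N$, so it is a line bundle and $\Lambda$ is a line subbundle of $M_1$, hence of $U\otimes\mathcal{O}_Y$. It defines $\psi\colon Y\to\mathbb{P}(U)=\check{\mathbb{P}}^2$ with $\Lambda=\psi^*\mathcal{O}(-1)$. Since $\Lambda\subset M_1$, the linear form spanning $\Lambda_y$ vanishes at $\varphi(y)$, that is, $\varphi(y)\in\psi(y)$. Finally $\deg N\ge\deg Q=-h+e$, and (C) holds. This proves Proposition~\ref{prop:normal}. \qed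

\begin{proof}[Proof of Theorem~\ref{thm:w}(b)]
Each of the three alternatives implies $2g-2\ge(k-1)h$.
\end{proof}

\begin{example}\label{ex:sharp}
Alternative (C) occurs, and its inequality can be an equality. Let $m=2$, $w\ge4$, so $k=w-3\ge1$, and let $S\colon t^2=b$ be very general. All curves satisfy $2g-2\ge(k-1)h\ge0$. Let $\ell$ be a bitangent of the branch curve, $b|_\ell=q_2^2b'$ with $\deg b'=2w-4$. If $b'$ were a square, the components of $S_\ell$ would be rational, which is excluded. So $S_\ell$ is integral, $h=2$, and its normalization is a double cover of $\ell$ branched at no more than $2w-4$ points. Thus $2g-2\le2w-8=(k-1)h$, equality holds, (A) and (B) fail, and (C) holds with $e=0$.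
\end{example}

\begin{remark}
The existence of a family of lines through the points $\varphi(y)$ is no restriction: joining $\varphi(y)$ to a fixed point outside $\varphi(Y)$ gives such a $\psi$ with $e=h$. The content of (C) is the inequality, which is weak exactly when $e$ is small compared with $h$.
\end{remark}

\section{An inequality for sections of fibered surfaces}\label{sec:sections}

For $k=1$, alternative (C) gives only $2g-2\ge e$. Following Section~\ref{sub:idea}, we need a version of the Riemann--Hurwitz inequality for sections of nonconstant families. A \emph{fibration} is a surjective morphism $F\colon\Sigma\to Y$ with connected fibers from a smooth projective surface to a smooth projective curve; then $F_*\mathcal{O}_\Sigma=\mathcal{O}_Y$. It is \emph{relatively minimal} if no fiber contains a $(-1)$-curve. Put $\omega_{\Sigma/Y}=\omega_\Sigma\otimes F^*\omega_Y^{-1}$ and $\chi_F=\deg F_*\omega_{\Sigma/Y}$. For a product, $F_*\omega_{\Sigma/Y}$ is trivial and $\chi_F=0$; in general $\chi_F$ is the term that accounts for the variation of the family. We identify a section $\sigma$ with its image.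

\begin{proposition}\label{prop:section}
Let $F\colon\Sigma\to Y$ be a relatively minimal fibration whose general fiber has genus $\gamma\ge2$, over a curve of genus $g\ge2$, and let $\sigma$ be a section. Then
\[
\omega_{\Sigma/Y}\cdot\sigma\ \le\ 48\chi_F+(24\gamma-22)(2g-2).
\]
\end{proposition}

We use two theorems on a smooth projective surface $\Sigma$. Recall that a line bundle $\mathcal{L}$ on $\Sigma$ is \emph{big} if $h^0(\mathcal{L}^n)$ grows like $n^2$, that is, if its Iitaka dimension is $2$.

\emph{Bogomolov's instability theorem.} If $\mathcal{E}$ is a vector bundle of rank $2$ with $c_1(\mathcal{E})^2>4c_2(\mathcal{E})$, there is an exact sequence $0\to\mathcal{L}\to\mathcal{E}\to\mathcal{I}_\xi\otimes\mathcal{L}'\to0$ with $\mathcal{L},\mathcal{L}'$ line bundles, $\xi$ a finite subscheme, $(\mathcal{L}-\mathcal{L}')^2>0$, and $(\mathcal{L}-\mathcal{L}')\cdot A>0$ for every ample $A$.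

\emph{Bogomolov--Sommese vanishing theorem.} If $D$ is a reduced normal crossing divisor, every invertible subsheaf of $\Omega^1_\Sigma(\log D)$ has Iitaka dimension at most $1$.

Together they give $c_1^2\le4c_2$ for $\Omega_\Sigma^1(\log D)$ when $K_\Sigma+D$ is nef. The choice $D=\sigma$ is the useful one: the number $K_\Sigma\cdot\sigma$ that we want to bound appears in $c_1^2$, while in $c_2$ the curve $\sigma$ contributes only $2g-2$.

\begin{proof}
Write $K=K_\Sigma$. First, $K$ is nef. Since $g\ge2$, every rational curve on $\Sigma$ lies in a fiber. By relative minimality $\Sigma$ contains no $(-1)$-curve, and since the general fiber is smooth and connected of genus $\gamma\ge2$, the surface is not covered by rational curves. By the classification of surfaces, a minimal surface that is not covered by rational curves has nef canonical class. In particular $K^2\ge0$. Moreover $K+\sigma$ is nef: $(K+\sigma)\cdot\sigma=2g-2>0$ by adjunction, and $(K+\sigma)\cdot D\ge0$ for every integral curve $D\ne\sigma$.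

Let $\mathcal{E}=\Omega^1_\Sigma(\log\sigma)$. The residue sequence $0\to\Omega^1_\Sigma\to\mathcal{E}\to\mathcal{O}_\sigma\to0$ and $c(\mathcal{O}_\sigma)=(1-\sigma)^{-1}=1+\sigma+\sigma^2$ give
\[
c_1(\mathcal{E})=K+\sigma,\qquad c_2(\mathcal{E})=c_2(\Sigma)+K\cdot\sigma+\sigma^2=c_2(\Sigma)+(2g-2).
\]
Suppose $c_1(\mathcal{E})^2>4c_2(\mathcal{E})$, take $\mathcal{L},\mathcal{L}'$ as in Bogomolov's theorem and put $D=\mathcal{L}-\mathcal{L}'$. For large $n$ the class $K-nD$ has negative degree against an ample class, so $h^2(nD)=0$ and Riemann--Roch gives $h^0(nD)\ge\frac12n^2D^2+O(n)$; thus $D$ is big. Since $\mathcal{L}+\mathcal{L}'=K+\sigma$, we get $2\mathcal{L}=(K+\sigma)+D$. A big class is, over $\mathbb{Q}$, the sum of an ample and an effective class, and nef plus ample is ample; so $\mathcal{L}$ is big. This contradicts Bogomolov--Sommese vanishing. Hence $c_1(\mathcal{E})^2\le4c_2(\mathcal{E})$. As $(K+\sigma)^2=K^2+K\cdot\sigma+(2g-2)$, this reads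
\[
K^2+K\cdot\sigma+(2g-2)\le4c_2(\Sigma)+4(2g-2).
\]
Noether's formula $c_2(\Sigma)=12\chi(\mathcal{O}_\Sigma)-K^2$ and $K^2\ge0$ give
\begin{equation}\label{eq:Ksigma}
K\cdot\sigma\le48\chi(\mathcal{O}_\Sigma)-5K^2+3(2g-2)\le48\chi(\mathcal{O}_\Sigma)+3(2g-2).
\end{equation}

It remains to pass to relative invariants. Relative duality gives $F_*\omega_{\Sigma/Y}\cong(R^1F_*\mathcal{O}_\Sigma)^\vee$. Dualizing kills torsion, so $\deg R^1F_*\mathcal{O}_\Sigma\ge-\chi_F$. This sheaf has rank $\gamma$, so the Leray spectral sequence and Riemann--Roch on $Y$ give
\[
\chi(\mathcal{O}_\Sigma)=(1-g)-\bigl(\deg R^1F_*\mathcal{O}_\Sigma+\gamma(1-g)\bigr)\le\chi_F+(\gamma-1)(g-1).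
\]
Finally $K\cdot\sigma=\omega_{\Sigma/Y}\cdot\sigma+(2g-2)$. Inserting both into \eqref{eq:Ksigma} bounds $\omega_{\Sigma/Y}\cdot\sigma$ by $48\chi_F+\bigl(24(\gamma-1)+2\bigr)(2g-2)$.
\end{proof}

\section{Families with singular total space}\label{sec:singular}

The families that we meet are obtained by base change to $Y$, so their total spaces may be singular, even nonnormal. Passing to a smooth model changes both $\omega\cdot\sigma$ and $\chi_F$, and we have no control over the singularities. The remedy is to measure the section not by $\omega\cdot\sigma$ but by the values along $\sigma$ of local sections of the direct image of $\omega$; then a single number, the length of a torsion sheaf, controls both changes.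

We use the following standard facts. Let $\mathcal{X}\to\mathcal{B}$ be a flat projective local complete intersection (lci) morphism of relative dimension one. Its relative dualizing sheaf $\omega_{\mathcal{X}/\mathcal{B}}$ is invertible, commutes with base change, and restricts to the dualizing sheaf of each fiber. If $\mathcal{B}$ is smooth, then $\mathcal{X}$ is Gorenstein and $\omega_{\mathcal{X}}=\omega_{\mathcal{X}/\mathcal{B}}\otimes\omega_{\mathcal{B}}$, with $\omega_{\mathcal{B}}$ pulled back. A morphism between smooth varieties is lci, and flat lci morphisms are stable under base change. A scheme that is flat over a smooth curve and has integral generic fiber is integral, since all its associated points lie over the generic point.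

\begin{proposition}\label{prop:singular}
Let $Y$ be a smooth projective curve of genus $g\ge2$ and $F_0\colon\Sigma_0\to Y$ a flat projective morphism from an integral Gorenstein surface, whose generic fiber is smooth and geometrically connected of genus $\gamma\ge2$. Let $\sigma_0$ be a section, $\mathcal{A}_0=F_{0*}\omega_{\Sigma_0/Y}$, and let $I_0\subset\sigma_0^*\omega_{\Sigma_0/Y}$ be the image of the evaluation map $\mathcal{A}_0\to\sigma_0^*\omega_{\Sigma_0/Y}$. Then $I_0\neq0$ and
\[
\deg I_0\ \le\ 48\deg\mathcal{A}_0+(24\gamma-22)(2g-2).
\]
\end{proposition}

\begin{proof}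
Let $\beta\colon\widetilde{\Sigma}\to\Sigma_0$ be a resolution of singularities, and contract $(-1)$-curves in the fibers of $\widetilde{\Sigma}\to Y$ to obtain a relatively minimal fibration $F\colon\Sigma\to Y$. The three surfaces have the same generic fiber, because birational morphisms between smooth projective curves over $\mathbb{C}(Y)$ are isomorphisms. The section $\sigma_0$ is a rational point of this fiber, and by properness it extends to a section $\sigma$ of $F$. Let $\mathcal{A}=F_*\omega_{\Sigma/Y}$, so $\chi_F=\deg\mathcal{A}$.

\emph{Step 1: $\mathcal{A}\subset\mathcal{A}_0$, with equality at the generic point of $Y$.} Factor $\beta=\beta_1\beta_2$ through the normalization $\beta_1\colon\Sigma_1\to\Sigma_0$. The map $\beta_2$ is an isomorphism over the complement of a finite set. The torsion-free sheaf $\beta_{2*}\omega_{\widetilde{\Sigma}}$ agrees there with the reflexive sheaf $\omega_{\Sigma_1}$, and sections of a reflexive sheaf on a normal surface extend over finite sets; so $\beta_{2*}\omega_{\widetilde{\Sigma}}\subset\omega_{\Sigma_1}$. By duality for the finite map $\beta_1$ we have $\beta_{1*}\omega_{\Sigma_1}=\mathcal{H}om(\beta_{1*}\mathcal{O}_{\Sigma_1},\omega_{\Sigma_0})$.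 Evaluation at $1$ maps this torsion-free sheaf to $\omega_{\Sigma_0}$ and is generically an isomorphism, hence injective. So $\beta_*\omega_{\widetilde{\Sigma}}\subset\omega_{\Sigma_0}$. On the other side, $\widetilde{\Sigma}\to\Sigma$ is a composition of blowups of points, each of which pushes the canonical sheaf forward to the canonical sheaf. So $\mathcal{A}$ is the direct image of $\omega_{\widetilde{\Sigma}/Y}$, and $\mathcal{A}\subset\mathcal{A}_0$. All these inclusions are the identity over the generic point of $Y$. Hence $\mathcal{A}_0/\mathcal{A}$ is torsion of length $\deg\mathcal{A}_0-\chi_F\ge0$.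

\emph{Step 2: comparison of the values along the section.} Let $I\subset\sigma^*\omega_{\Sigma/Y}$ be the image of $\mathcal{A}$. The line bundles $\sigma^*\omega_{\Sigma/Y}$ and $\sigma_0^*\omega_{\Sigma_0/Y}$ have the same generic stalk, the fiber of the canonical bundle of the generic fiber at the given point, and the two evaluation maps agree generically. They are nonzero because the canonical system of a smooth curve of genus $\gamma\ge2$ is base point free. Inside the common stalk, $I$ and $I_0$ are the images of $\mathcal{A}\subset\mathcal{A}_0$ under one map. So $0\ne I\subset I_0$, the sheaf $I_0/I$ is a quotient of $\mathcal{A}_0/\mathcal{A}$, and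
\[
\omega_{\Sigma/Y}\cdot\sigma\ \ge\ \deg I\ \ge\ \deg I_0-(\deg\mathcal{A}_0-\chi_F).
\]

\emph{Step 3.} Proposition~\ref{prop:section} now gives $\deg I_0\le\deg\mathcal{A}_0+47\chi_F+(24\gamma-22)(2g-2)$, and $\chi_F\le\deg\mathcal{A}_0$ by Step 1.
\end{proof}

\section{Curves with a moving family of lines}\label{sec:moving}

In this section $(m,w)$ is $(3,2)$ or $(2,4)$. Then $k=1$, $K_S=H$, and by \eqref{eq:line}
\[
\omega_{S_\ell}=\mathcal{O}_{S_\ell}(2H),\qquad p_a(S_\ell)=m+1 .
\]
Fix $S=S_f$ with $f$ very general, so that Proposition~\ref{prop:normal} and Lemma~\ref{lem:sextic} or Lemma~\ref{lem:octic} apply. From the two lemmas we need only this: every $S_\ell$ is integral, and all but finitely many have geometric genus at least $2$.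

\begin{proposition}\label{prop:moving}
There is $\varepsilon_1=\varepsilon_1(S)>0$ such that $2g-2\ge\varepsilon_1h$ for every integral curve $C\subset S$ that satisfies alternative \textup{(C)} of Proposition~\ref{prop:normal} with $e>0$.
\end{proposition}

Let $C$ be such a curve, with $Y,u,g,\varphi,L,h,\psi,e$ as in Proposition~\ref{prop:normal}. Since $k=1$,
\begin{equation}\label{eq:e}
1\le e\le2g-2 ,
\end{equation}
so $g\ge2$, as Proposition~\ref{prop:singular} requires.

\subsection{The family of all preimages of lines}

Let $\mathcal{S}=\{(x,\ell)\in S\times\check{\mathbb{P}}^2:\pi(x)\in\ell\}$. It is a $\mathbb{P}^1$-bundle over $S$, hence a smooth threefold. The projection $\rho\colon\mathcal{S}\to\check{\mathbb{P}}^2$ has fibers $S_\ell$. A morphism of smooth varieties all of whose fibers have the expected dimension is flat (miracle flatness), so $\rho$ is flat and lci. Let $\zeta$ and $\eta$ be the pullbacks of $H$ and $\mathcal{O}_{\check{\mathbb{P}}^2}(1)$. As $\mathcal{S}$ is a divisor of class $\zeta+\eta$ in $S\times\check{\mathbb{P}}^2$, adjunction gives $K_{\mathcal{S}}=(\zeta-3\eta)+(\zeta+\eta)=2\zeta-2\eta$, and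 so
\[
\omega_{\mathcal{S}/\check{\mathbb{P}}^2}=2\zeta+\eta .
\]
Let $\Delta\subset\check{\mathbb{P}}^2$ be the set of $\ell$ with $S_\ell$ singular. It is closed because $\rho$ is proper, and $\Delta\ne\check{\mathbb{P}}^2$ by generic smoothness. Proposition~\ref{prop:singular} needs a smooth generic fiber, so we distinguish whether or not $\psi(Y)$ lies in $\Delta$.

\subsection{The case $\psi(Y)\not\subset\Delta$}\label{sub:outside}

Let $\Sigma_0=\mathcal{S}\times_{\check{\mathbb{P}}^2}Y$ with projection $F_0\colon\Sigma_0\to Y$. It is flat, projective and lci over $Y$ with integral fibers, and its generic fiber is smooth and geometrically connected of genus $\gamma=m+1$. So $\Sigma_0$ is an integral Gorenstein surface with $\omega_{\Sigma_0/Y}=2\zeta+F_0^*\psi^*\mathcal{O}(1)$. Since $\varphi(y)\in\psi(y)$, the formula $\sigma_0(y)=\bigl((u(y),\psi(y)),y\bigr)$ defines a section, and $\sigma_0^*\omega_{\Sigma_0/Y}=L^2\otimes\psi^*\mathcal{O}(1)$ has degree $2h+e$.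

We compute $\mathcal{A}_0=F_{0*}\omega_{\Sigma_0/Y}$. Let $\Lambda=\psi^*\mathcal{O}(-1)\subset U\otimes\mathcal{O}_Y$ and $E=(U\otimes\mathcal{O}_Y)/\Lambda$, a bundle of rank $2$ and degree $e$ with fiber $H^0(\psi(y),\mathcal{O}(1))$ at $y$. On $\Sigma_0$ the map $U\otimes\mathcal{O}\to\mathcal{O}(\zeta)$ kills $F_0^*\Lambda$, which is the equation of $\Sigma_0$, so it factors through $F_0^*E$. The forms of degree $2$ on $\mathbb{P}(1,1,w)$ are the binary quadrics, together with $t$ when $w=2$. This gives a map
\begin{equation}\label{eq:sym}
\operatorname{Sym}^2E\oplus\mathcal{O}_Y^{\,m-2}\longrightarrow F_{0*}\mathcal{O}(2\zeta),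
\end{equation}
where the last summand is $\mathcal{O}_Y\cdot t$ for $m=3$ and zero for $m=2$. For each line $\ell$, restriction of forms of degree $2$ to $S_\ell$ is injective, because a form vanishing on the integral curve $S_\ell$ is divisible by its equation, of degree $d>2$. The source has dimension $m+1$, and so has the target $H^0(S_\ell,\mathcal{O}(2H))=H^0(\omega_{S_\ell})$, since $S_\ell$ is integral with $p_a=m+1$. So restriction is bijective on every fiber. By Grauert's theorem (if $h^0$ of the fibers is constant over a reduced base, the direct image is locally free and commutes with passage to fibers), \eqref{eq:sym} is an isomorphism. By the projection formula, and since $\deg\operatorname{Sym}^2E=3e$,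
\[
\mathcal{A}_0=\bigl(\operatorname{Sym}^2E\oplus\mathcal{O}_Y^{\,m-2}\bigr)\otimes\psi^*\mathcal{O}(1),\qquad\deg\mathcal{A}_0=3e+(m+1)e=(m+4)e .
\]
Restricting $F_0^*E\to\mathcal{O}(\zeta)$ to $\sigma_0$ gives the map $E\to L$ induced by the surjection $U\otimes\mathcal{O}_Y\to L$. So $\operatorname{Sym}^2E\to L^2$ is surjective, the evaluation map is surjective, and $\deg I_0=2h+e$. Proposition~\ref{prop:singular} with $\gamma=m+1$ gives $2h+e\le48(m+4)e+(24m+2)(2g-2)$, and by \eqref{eq:e}
\[
2h\le\bigl(48(m+4)-1+24m+2\bigr)(2g-2)=(72m+193)(2g-2).
\]
The constant is $409$ for $m=3$ and $337$ for $m=2$. In both cases $2g-2\ge h/205$.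

\subsection{The case $\psi(Y)\subset\Delta$}\label{sub:inside}

Now the generic fiber of $\mathcal{S}\times_{\check{\mathbb{P}}^2}Y$ is singular and must be normalized, after which we lose the explicit description of $\omega$ and its direct image. What saves the argument is finiteness. Since $e>0$, the image $\psi(Y)=Z$ is a curve, hence one of the finitely many one-dimensional components of $\Delta$. We normalize once and for all over $Z$; the invariants of the resulting family depend only on $S$ and $Z$, and they enter the estimate multiplied by the degree of $Y$ over $Z$, which is at most $e$.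

\emph{A fixed family over $\widetilde{Z}$.} Let $\widetilde{Z}$ be the normalization of $Z$. The surface $\mathcal{S}_Z=\mathcal{S}\times_{\check{\mathbb{P}}^2}\widetilde{Z}$ is flat over $\widetilde{Z}$ with integral fibers, hence integral. Let $\widehat{\Sigma}\to\mathcal{S}_Z$ be a resolution of singularities, with the induced maps $F_Z\colon\widehat{\Sigma}\to\widetilde{Z}$ and $p\colon\widehat{\Sigma}\to S$, and let $\mathcal{V}\subset\mathcal{S}_Z$ be a dense open set over which the resolution is an isomorphism.

The general fiber $\Gamma$ of $F_Z$ is the normalization of the corresponding $S_\ell$. Indeed, the complements of $\mathcal{V}$ in $\mathcal{S}_Z$ and of its preimage in $\widehat{\Sigma}$ have dimension at most $1$, so they meet general fibers over $\widetilde{Z}$ in finite sets. Thus $\Gamma$, which is a smooth projective curve by generic smoothness, has a dense open subset mapping isomorphically onto a dense open subset of the integral curve $S_\ell$. So $\Gamma$ is connected and its genus $\gamma$ is the geometric genus of $S_\ell$ for general $\ell\in Z$. We have $\gamma\ge2$, since only finitely many lines have smaller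 genus; this is where Lemmas~\ref{lem:octic} and~\ref{lem:sextic} are essential. And $\gamma\le m\le3$, since $S_\ell$ is singular with $p_a=m+1$.

Put $\omega_Z=\omega_{\widehat{\Sigma}/\widetilde{Z}}$, $\mathcal{A}_Z=F_{Z*}\omega_Z$ and $a_Z=\deg\mathcal{A}_Z$. In Section~\ref{sub:outside} we used that evaluation is surjective and that $\omega$ dominates $H$. The following two choices, which depend only on $S$ and $Z$, replace these facts.
\begin{enumerate}
\item[(i)] \emph{An effective divisor $D_1$ on $\widetilde{Z}$, of degree $d_1$, whose local equations annihilate the cokernel of $F_Z^*\mathcal{A}_Z\to\omega_Z$.} Over the open set where the fibers are smooth of genus $\gamma$, the map is surjective, by Grauert's theorem and base point freeness of the canonical system. So the cokernel is a coherent sheaf supported on finitely many fibers, and a multiple of the corresponding points will do.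
\item[(ii)] \emph{An integer $n>0$, a divisor $D_2$ of degree $d_2\ge0$ on $\widetilde{Z}$, and an effective divisor $\Theta\in|n\omega_Z+F_Z^*D_2-p^*H|$.} The degree of $n\omega_Z-p^*H$ on $\Gamma$ is $n(2\gamma-2)-m$, which is at least $\gamma$ for large $n$. Then the direct image of this bundle is nonzero, and it has a nonzero section after a sufficiently positive twist on $\widetilde{Z}$.
\end{enumerate}

\emph{Lifting the curve.} As $Y$ is smooth and $\psi$ maps onto $Z$, it lifts to a finite map $\tau\colon Y\to\widetilde{Z}$, of degree $r$ with $r\deg Z=e$. So $r\le e$. The pair $(u,\tau)$ defines a nonconstant map $Y\to\mathcal{S}_Z$. If its image meets $\mathcal{V}$, it lifts to $\theta\colon Y\to\widehat{\Sigma}$ with $F_Z\theta=\tau$ and $p\theta=u$. Call $C$ \emph{exceptional} if the image of $Y$ lies in $\mathcal{S}_Z\setminus\mathcal{V}$, or if $\theta(Y)\subset\Theta$. In both cases $C$ is the image in $S$ of a component of a fixed closed set of dimension at most $1$, so there are finitely many exceptional curves. If $C$ is not exceptional, then $\deg\theta^*\Theta\ge0$, that is,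
\begin{equation}\label{eq:theta}
h\le n\deg\theta^*\omega_Z+d_2r .
\end{equation}

\emph{The estimate.} Let $C$ be nonexceptional and $\Sigma_0=\widehat{\Sigma}\times_{\widetilde{Z}}Y$. The map $F_Z$ is flat, projective and lci, and its generic fiber is smooth and geometrically connected, because its general fiber is smooth and connected. The same holds for $\Sigma_0\to Y$, so $\Sigma_0$ is an integral Gorenstein surface, and $\omega_{\Sigma_0/Y}$ is the pullback of $\omega_Z$. Since $\tau$ is flat, $\mathcal{A}_0=\tau^*\mathcal{A}_Z$, of degree $ra_Z$. For the section $\sigma_0(y)=(\theta(y),y)$ the evaluation map is the pullback $\tau^*\mathcal{A}_Z\to\theta^*\omega_Z$ of the map in (i) under $\theta$. Pullback is right exact, so its cokernel is annihilated by the local equations of $\tau^*D_1$, and $\deg I_0\ge\deg\theta^*\omega_Z-rd_1$. Proposition~\ref{prop:singular}, with $24\gamma-22\le50$, gives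
\[
\deg\theta^*\omega_Z\le r\bigl(d_1+48|a_Z|\bigr)+50(2g-2).
\]
Since $r\le e\le2g-2$, this and \eqref{eq:theta} give
\[
h\le c_Z(2g-2),\qquad c_Z=n\bigl(d_1+48|a_Z|+50\bigr)+d_2>0 .
\]

\begin{proof}[Proof of Proposition~\ref{prop:moving}]
Let $\varepsilon_1$ be the minimum of $1/205$, of the numbers $1/c_Z$ for the finitely many components $Z$, and of the numbers $1/(C\cdot H)$ for the finitely many exceptional curves $C$. Nonexceptional curves satisfy the inequality by Sections~\ref{sub:outside} and~\ref{sub:inside}. An exceptional curve has $2g-2\ge1\ge\varepsilon_1h$ by \eqref{eq:e}.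
\end{proof}

The constants $c_Z$ and the degrees of the exceptional curves are the reason why $\varepsilon$ in Theorem~\ref{thm:main} is allowed to depend on $S$.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:w}(c)]
Let $(m,w)$ be $(3,2)$ or $(2,4)$, let $S$ be as in Section~\ref{sec:moving}, and let $C\subset S$ be an integral curve. If alternative (A) or (B) of Proposition~\ref{prop:normal} holds, then $2g-2\ge h/2$. If (C) holds with $e>0$, then $2g-2\ge\varepsilon_1h$ by Proposition~\ref{prop:moving}. If (C) holds with $e=0$, then $\psi$ is constant, equal to a line $\ell$, and $C\subset S_\ell$. As $S_\ell$ is integral, $C=S_\ell$ and $h=H^2=m$; if $g\ge2$, then $2g-2\ge2\ge\frac23h$.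

For $(m,w)=(3,2)$ the condition $g\ge2$ always holds by Lemma~\ref{lem:sextic}, so $\varepsilon=\min\{\frac12,\varepsilon_1\}$ works for all curves. The statement on $|\mathcal{O}_X(3)|$ follows from Lemma~\ref{lem:reduction}. For $(m,w)=(2,4)$, Lemma~\ref{lem:octic} shows that $g\ge2$ fails exactly for the preimages of the finitely many bitangents, which exist and have geometric genus $1$; the same $\varepsilon$ works for all other curves.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:w}(a)]
The condition $(m-1)w\ge4$ means $k\ge1$. For $k\ge2$, hyperbolicity follows from part (b), with $\varepsilon=k-1\ge1$.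

For $k=1$ we have $(m-1)w=4$, so $(m,w)$ is $(3,2)$, $(5,1)$ or $(2,4)$. The first case is Theorem~\ref{thm:main}. The second is the very general quintic surface in $\mathbb{P}^3$, which is algebraically hyperbolic by Coskun and Riedl \cite{CR}. In the third case $S$ contains curves of geometric genus $1$ by part (c), so it is not algebraically hyperbolic.

For $k=0$ we have $(m,w)=(4,1)$ or $(2,3)$. By Lemma~\ref{lem:basic}, $K_S=0$ and $H^1(\mathcal{O}_S)=0$, so $S$ is a projective K3 surface. Every projective K3 surface contains a rational curve, by the theorem of Bogomolov and Mumford; see \cite{MM}. For $k<0$ we have $(m,w)=(2,1)$, $(3,1)$ or $(2,2)$. Then $-K_S$ is ample, so $S$ is a del Pezzo surface; it is rational and contains rational curves. A rational curve has $2g-2=-2<0$, so $S$ is not algebraically hyperbolic when $k\le0$.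
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fano}]
For $a\ge4$ the statement is the known result recalled in Section~\ref{sec:intro}, which we use as given, and $a=3$ is Theorem~\ref{thm:main}. For $a\le2$ we show that $S$ contains a rational curve; by Lemma~\ref{lem:reduction} it suffices to do this for very general sextics in $P_a$.

For $a=2$ these are the K3 surfaces with $(m,w)=(2,3)$ from the previous proof. For $a=1$, the space $P_1=\mathbb{P}(1,1,2,3)$ is singular only at $[0:0:1:0]$ and $[0:0:0:1]$. A sextic containing the monomials $t_1^3$ and $t_2^2$ avoids both points, and the sextic $t_2^2+t_1^3+b_6(s_1,s_2)=0$ with $b_6$ squarefree is smooth, since the partial derivatives of its equation vanish simultaneously only at the origin. So a general sextic $S\subset P_1$ is smooth with $K_S=\mathcal{O}_S(6-7)=\mathcal{O}_S(-1)$ and $K_S^2=6/(1\cdot1\cdot2\cdot3)=1$. It is a del Pezzo surface of degree $1$, which contains $(-1)$-curves.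
\end{proof}

\begin{thebibliography}{9}

\bibitem{CR}
Coskun and Riedl, \emph{Algebraic hyperbolicity of the very general quintic surface in $\mathbb{P}^3$}, Adv. Math. \textbf{350} (2019).

\bibitem{MM}
Mori and Mukai, \emph{The uniruledness of the moduli space of curves of genus 11}.

\bibitem{Seo}
Haesong Seo, \emph{Algebraic hyperbolicity of surfaces in Fano threefolds with Picard number one}, arXiv:2502.06365 (2025).

\end{thebibliography}
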